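\title{Superadditivity of the arc density of dicritical oriented graphs, and a conjecture of Kostochka and Stiebitz}

\begin{abstract}
Let $d_k(n)$ and $o_k(n)$ be the minimum number of arcs of a $k$-dicritical digraph, respectively oriented graph, on $n$ vertices. Kostochka and Stiebitz conjectured that for every $k\ge 3$ there is $\alpha_k>0$ such that $o_k(n)>(1+\alpha_k)d_k(n)$ for all large $n$. We prove this with $\alpha_k=\frac1{171}$ for all $k$. The main tool is that $\eta_q=\inf_n o_{q+1}(n)/n$ is superadditive in $q$. Together with the known bound $o_3(n)\ge\frac73n+\frac23$ and a construction of sparse dicritical digraphs, this covers $k=3$ and all $k\ge5$; the case $k=4$ uses a theorem of Havet, Picasarri-Arrieta and Rambaud.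
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Digraphs are finite, without loops or parallel arcs; paths and cycles are directed. A \emph{digon} is a pair of opposite arcs $\{uv,vu\}$; it is a cycle of length $2$. An \emph{oriented graph} is a digraph with no digon. Write $[k]=\{1,\dots,k\}$. A \emph{$k$-dicoloring} of a digraph $D$ is a map $V(D)\to[k]$ under which no cycle of $D$ is monochromatic; equivalently, every color class induces an acyclic subdigraph. The \emph{dichromatic number} $\vec\chi(D)$ is the least $k$ such that $D$ has a $k$-dicoloring, and $D$ is \emph{$k$-dicritical} if $\vec\chi(D)=k$ and $\vec\chi(H)<k$ for every proper subdigraph $H$ of $D$. If $D$ is \emph{bidirected}, that is, obtained from a graph $G$ by replacing each edge by a digon, then the dicolorings of $D$ are exactly the proper colorings of $G$. So $\vec\chi$ extends the chromatic number.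

Let $d_k(n)$ be the minimum number of arcs of a $k$-dicritical digraph of order $n$, and let $o_k(n)$ be the minimum number of arcs of a $k$-dicritical oriented graph of order $n$, with $o_k(n)=+\infty$ if there is none. These functions measure how many arcs are needed to make $k$ colors necessary when no arc is wasted. Every vertex of a $k$-dicritical digraph has out-degree at least $k-1$ (Lemma~\ref{lem:basic}), so
\begin{equation}\label{eq:trivial}
(k-1)n\le d_k(n)\le o_k(n).
\end{equation}
A digon forces two vertices to have different colors at the price of two arcs. An oriented graph has no such device, so one expects it to need more arcs. For $k=2$ this expectation fails: the $2$-dicritical digraphs are the cycles, and $o_2(n)=d_2(n)=n$ for $n\ge3$. For $k=3$ it is correct. It is known that $d_3(n)\ge 2n$, with equality if and only if $n\ge3$ is odd (the bidirected odd cycles attain it, see Section~\ref{sec:upper}), whereas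
\begin{equation}\label{eq:o3}
o_3(n)\ge \tfrac73\,n+\tfrac23 .
\end{equation}
The following conjecture, stated in \cite{HPR}, says that a gap of this kind exists for every $k\ge3$.

\medskip
\noindent\textbf{Conjecture} (Kostochka and Stiebitz). \emph{For every $k\ge3$ there is a constant $\alpha_k>0$ such that $o_k(n)>(1+\alpha_k)\,d_k(n)$ for all sufficiently large $n$.}
\medskip

We prove the conjecture, with one constant for all $k$.

\begin{theorem}\label{thm:main}
Let $\lambda_4=\frac{171}{170}$, and let
\[
\lambda_k=\frac{7(k-1)^2}{6(k+1)(k-2)}\quad(k\ge3\text{ odd}),\qquad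
\lambda_k=\frac{(7k-8)(k-1)}{6(k+1)(k-2)}\quad(k\ge6\text{ even}).
\]
Then $\liminf_{n\to\infty}o_k(n)/d_k(n)\ge\lambda_k$ for every $k\ge3$. Moreover $\lambda_k\ge\frac{28}{27}$ for odd $k\ge3$, $\lambda_k\ge\frac{85}{84}$ for even $k\ge6$, and $\lambda_k\to\frac76$ as $k\to\infty$. In particular, for every $k\ge3$ there is $n_0(k)$ such that $o_k(n)>\left(1+\frac1{171}\right)d_k(n)$ for all $n\ge n_0(k)$.
\end{theorem}

The proof compares an upper bound on $d_k$ with a lower bound on $o_k$. The upper bound is a construction with digons.

\begin{proposition}\label{prop:upper}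
For every $k\ge3$ there is a constant $C_k$ such that $d_k(n)\le\left(k-\frac2{k-1}\right)n+C_k$ for all $n\ge k$.
\end{proposition}

For the lower bound it is convenient to index by the number $q=k-1$ of colors that fail to suffice. For $q\ge1$ put
\[
\eta_q=\inf_n\frac{o_{q+1}(n)}{n}.
\]
Thus $\eta_q$ is the largest constant such that every $(q+1)$-dicritical oriented graph $F$ satisfies $|A(F)|\ge\eta_q|V(F)|$. The core of the paper is the following.

\begin{theorem}\label{thm:super}
If $q=q_1+\dots+q_p$ with all $q_i\ge1$, then $\eta_q\ge\eta_{q_1}+\dots+\eta_{q_p}$.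
\end{theorem}

Since $\eta_1=1$, the choice $q_1=\dots=q_p=1$ returns the bound $\eta_q\ge q$ of \eqref{eq:trivial}. But $\eta_2\ge\frac73$ by \eqref{eq:o3}, so each block of two colors gains $\frac13$, and the gains add up.

\begin{corollary}\label{cor:lower}
For all $n$ we have $o_k(n)\ge\frac{7(k-1)}6\,n$ if $k\ge3$ is odd, and $o_k(n)\ge\frac{7k-8}6\,n$ if $k\ge4$ is even.
\end{corollary}

The slope in Proposition~\ref{prop:upper} exceeds $q$ by $1-\frac2q$, and the slope in Corollary~\ref{cor:lower} exceeds $q$ by $\frac13\lfloor q/2\rfloor$. For $q=2,4,5$ the second number is larger ($\frac13>0$, $\frac23>\frac12$, $\frac23>\frac35$), and for $q\ge6$ it is at least $1$. For $q=3$ both equal $\frac13$, so both slopes are $\frac{10}3$. The known bound $d_4(n)\ge\frac{10}3n-\frac43$ shows that the slope in Proposition~\ref{prop:upper} cannot be lowered for $k=4$, so this case needs a better lower bound on $o_4$. We use the following one.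

\begin{theorem}[Havet, Picasarri-Arrieta and Rambaud \cite{HPR}]\label{thm:HPR}
Every $4$-dicritical oriented graph on $n$ vertices has at least $\left(\frac{10}3+\frac1{51}\right)n-1$ arcs.
\end{theorem}

The proofs use two results without proof: \eqref{eq:o3}, and, for $k=4$ only, Theorem~\ref{thm:HPR}. Theorem~\ref{thm:super} and Proposition~\ref{prop:upper} use neither.

\section{Dicritical digraphs}\label{sec:basic}

We write $D[T]$ for the subdigraph induced by $T$, $D-S$ for $D[V(D)\setminus S]$, and $D-a$ for $D$ with the arc $a$ deleted. An arc is \emph{monochromatic} if its ends have the same color.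

\begin{lemma}\label{lem:basic}
Let $q\ge1$ and let $D$ be a digraph.
\begin{itemize}
\item[(a)] If a coloring $\varphi$ of $V(D)$ is a dicoloring of $D-uv$ but not of $D$, then $\varphi(u)=\varphi(v)$ and $D-uv$ has a monochromatic path from $v$ to $u$.
\item[(b)] If $D$ has no isolated vertex, is not $q$-dicolorable, and $D-a$ is $q$-dicolorable for every arc $a$, then $D$ is $(q+1)$-dicritical.
\item[(c)] If $D$ is not $q$-dicolorable, then $D$ has a $(q+1)$-dicritical subdigraph.
\item[(d)] If $D$ is $(q+1)$-dicritical, then every vertex has out-degree at least $q$.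
\end{itemize}
\end{lemma}

\begin{proof}
(a) Some cycle of $D$ is monochromatic, and it must use $uv$; delete $uv$ from it.

(b) Take an arc $uv$ and a $q$-dicoloring of $D-uv$, and give $u$ a new color. This is a $(q+1)$-dicoloring of $D$, so $\vec\chi(D)=q+1$. A proper subdigraph misses an arc or a vertex, and in the second case it also misses an arc at that vertex. So it is contained in some $D-a$ and is $q$-dicolorable.

(c) A minimal subdigraph that is not $q$-dicolorable has no isolated vertex, since such a vertex can take any color; apply (b).

(d) If $v$ had fewer than $q$ out-neighbors, we could take a $q$-dicoloring of $D-v$ and give $v$ a color that no out-neighbor has. Then $v$ is on no monochromatic cycle, and $D$ is $q$-dicolored.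
\end{proof}

\begin{lemma}\label{lem:eta}
For every $q\ge1$ there is a $(q+1)$-dicritical oriented graph, and $q\le\eta_q<\infty$. Moreover $\eta_1=1$ and $\eta_2\ge\frac73$.
\end{lemma}

\begin{proof}
We show by induction on $q$ that some oriented graph is not $q$-dicolorable; Lemma~\ref{lem:basic}(c) then gives the first claim and $\eta_q<\infty$. For $q=1$ take a cycle of length $3$. If $D$ is oriented and not $(q-1)$-dicolorable, take disjoint copies $D',D''$ of $D$ and a new vertex $s$, and add all arcs from $D'$ to $D''$, from $D''$ to $s$, and from $s$ to $D'$. The result is oriented. In a $q$-dicoloring each copy would use all $q$ colors, so the color of $s$ would appear in both copies and give a monochromatic triangle through $s$.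

The bound $\eta_q\ge q$ follows from Lemma~\ref{lem:basic}(d). A digraph fails to be $1$-dicolorable exactly when it contains a cycle, so the $2$-dicritical oriented graphs are the cycles of length at least $3$, and $\eta_1=1$. Finally \eqref{eq:o3} gives $\eta_2\ge\frac73$.
\end{proof}

\section{From maximum degree to average degree}\label{sec:idea}

The \emph{degree} of a vertex is the number of arcs incident with it; in an oriented graph this is the number of its neighbors. For $q=4=2+2$, Theorem~\ref{thm:super} says that a $5$-dicritical oriented graph has at least $\frac{14}3n$ arcs, that is, average degree at least $\frac{28}3>9$. The same statement for the maximum degree has a short proof, which is the model for the general one.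

\begin{example}\label{ex:nine}
Every oriented graph $D$ of maximum degree at most $9$ is $4$-dicolorable. Choose a partition $V(D)=V_1\cup V_2$ that minimizes the number of arcs inside the parts. Moving a vertex to the other part does not decrease this number, so each vertex has at most half of its neighbors, hence at most $4$, in its own part. Every subdigraph of $D[V_i]$ on $m$ vertices therefore has at most $2m<\frac73m$ arcs and is not $3$-dicritical. By Lemma~\ref{lem:basic}(c), $D[V_i]$ is $2$-dicolorable. Use colors $1,2$ on $V_1$ and $3,4$ on $V_2$.
\end{example}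

Two things go wrong if we only know that $D$ has few arcs in total.

First, vertices of large degree may exist even when every subdigraph is sparse, as in a star. In Example~\ref{ex:nine} each arc is implicitly charged half to each end. In Section~\ref{sec:partition} we charge the arcs unevenly, in such a way that every vertex carries a small load and the local move still works.

Second, $D$ may have dense subdigraphs, and these cannot be split into sparse parts. Here criticality helps. We find a vertex set $S$ that is sparse even when the arcs leaving $S$ are counted, color $D-S$ by criticality, and split only $S$. Each part $S_i$ must then be colored with its block of $q_i$ colors compatibly with the vertices outside $S$ that already have colors in this block. The definition of $\eta_{q_i}$ says nothing about precolored vertices. Section~\ref{sec:extend} shows that the same constant nevertheless governs this extension problem.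

\section{A weighted partition lemma}\label{sec:partition}

Let $G$ be an oriented graph on a nonempty vertex set $S$. For $T\subseteq S$ let $e(T)$ be the number of arcs of $G[T]$; for a function $b$ on $S$ let $b(T)=\sum_{v\in T}b(v)$. Let $N(v)$ be the set of neighbors of $v$. In the application, $b(v)$ counts arcs from or to vertices that are already colored; such an arc is charged entirely to $v$.

Which splittings of the arcs of $G$ allow a local move? We want a potential that is a sum of weights $w(uv)$ over the arcs inside the parts, and whose change under moving $v$ is, up to a positive factor depending only on $v$, the change in the load of $v$. So the share of $v$ in an arc between $u$ and $v$ should be $z_v\,w(uv)$ with $z_v>0$. The two shares sum to $1$ exactly when $w(uv)=1/(z_u+z_v)$. Given positive weights $(z_v)_{v\in S}$, we therefore put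
\[
\sigma(v,u)=\frac{z_v}{z_u+z_v},\qquad\text{so that}\qquad \sigma(u,v)+\sigma(v,u)=1 .
\]

\begin{lemma}\label{lem:weights}
Let $b:S\to\mathbb Z_{\ge0}$ and $\rho>0$ satisfy $e(T)+b(T)<\rho|T|$ for all nonempty $T\subseteq S$. Then there are weights $z_v>0$ such that
\[
g(v):=\sum_{u\in N(v)}\sigma(v,u)+b(v)<\rho\qquad\text{for all }v\in S .
\]
\end{lemma}

Equal weights give $g(v)=\frac12|N(v)|+b(v)$, the situation of Example~\ref{ex:nine}. For a star with $m$ leaves, $b=0$ and $\rho=1$, give the leaves weight $1$ and the center weight $\frac1m$; then every vertex has load $\frac m{m+1}<1$.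

\begin{proof}
With $z_v=e^{\mu_v}$, the share $\sigma(v,u)$ is the derivative of $\ln(e^{\mu_u}+e^{\mu_v})$ with respect to $\mu_v$, so we look for the weights at the minimum of a sum of such terms. Let $r'=\max_{\emptyset\ne T\subseteq S}(e(T)+b(T))/|T|<\rho$, fix $r\in(r',\rho)$, and for $\mu\in(-\infty,0]^S$ let
\[
J(\mu)=\sum_{uv\in A(G)}\ln\left(e^{\mu_u}+e^{\mu_v}\right)+\sum_{v\in S}(b(v)-r)\mu_v .
\]
We first show that $J$ attains its minimum. Put $\nu_v=-\mu_v\ge0$ and $T_t=\{v:\nu_v>t\}$ for $t\ge0$. Then $\nu_v$ is the length of the set of $t$ with $v\in T_t$, and $\min(\nu_u,\nu_v)$ is the length of the set of $t$ with $u,v\in T_t$. Since $\ln(e^x+e^y)\ge\max(x,y)$,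
\begin{align*}
J(\mu)&\ge\sum_v(r-b(v))\nu_v-\sum_{uv\in A(G)}\min(\nu_u,\nu_v)
=\int_0^\infty\left(r|T_t|-b(T_t)-e(T_t)\right)dt\\
&\ge(r-r')\int_0^\infty|T_t|\,dt=(r-r')\sum_v\nu_v .
\end{align*}
This is where the hypothesis is needed for every set $T$. It follows that $\{\mu:J(\mu)\le J(0)\}$ is bounded; it is closed since $J$ is continuous on a closed domain. So $J$ has a minimum point $\mu$. Decreasing one coordinate $\mu_v$ keeps us in the domain and does not decrease $J$, so $\partial J/\partial\mu_v\le0$ at $\mu$. With $z_v=e^{\mu_v}$ this derivative equals $g(v)-r$, because each neighbor of $v$ is joined to $v$ by exactly one arc. Hence $g(v)\le r<\rho$.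
\end{proof}

\begin{lemma}\label{lem:partition}
Let $b_1,\dots,b_p:S\to\mathbb Z_{\ge0}$ and $c_1,\dots,c_p>0$, and put $b=\sum_ib_i$ and $\rho=\sum_ic_i$. If $e(T)+b(T)<\rho|T|$ for all nonempty $T\subseteq S$, then there is a partition $S=S_1\cup\dots\cup S_p$, possibly with empty parts, such that $e(T)+b_i(T)<c_i|T|$ for every $i$ and every nonempty $T\subseteq S_i$.
\end{lemma}

\begin{proof}
Take weights $z_v$ as in Lemma~\ref{lem:weights}, and choose a partition minimizing
\[
\Phi=\sum_{i=1}^p\frac1{c_i}\Bigl(\sum_{uv\in A(G[S_i])}\frac1{z_u+z_v}+\sum_{v\in S_i}\frac{b_i(v)}{z_v}\Bigr).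
\]
Let $g_j(v)=\sum_{u\in N(v)\cap S_j}\sigma(v,u)+b_j(v)$ be the load that $v$ would carry in the part $S_j$; then $\sum_jg_j(v)=g(v)$. The terms of $\Phi$ that involve $v$ when $v$ is placed in $S_j$ sum to $g_j(v)/(c_jz_v)$. So for $v\in S_i$, moving $v$ to $S_j$ changes $\Phi$ by
\[
\frac1{z_v}\left(\frac{g_j(v)}{c_j}-\frac{g_i(v)}{c_i}\right)\ge0 .
\]
Hence $c_j\,g_i(v)/c_i\le g_j(v)$ for all $j$, with equality for $j=i$. Summing over $j$ gives $\rho\,g_i(v)/c_i\le g(v)<\rho$, that is, $g_i(v)<c_i$. For nonempty $T\subseteq S_i$, each arc of $G[T]$ is split between its ends, so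
\[
e(T)+b_i(T)=\sum_{v\in T}\Bigl(\sum_{u\in N(v)\cap T}\sigma(v,u)+b_i(v)\Bigr)\le\sum_{v\in T}g_i(v)<c_i|T|.\qedhere
\]
\end{proof}

\section{Extending a dicoloring to a sparse set}\label{sec:extend}

Fix $q\ge1$. The goal of this section is the following lemma.

\begin{lemma}\label{lem:extend}
Let $D$ be an oriented graph with $V(D)=S\sqcup O$, and let $\varphi$ be a $q$-dicoloring of $D[O]$. For $T\subseteq S$ let $e(T)$ be the number of arcs of $D[T]$ and $b(T)$ the number of arcs between $T$ and $O$. If $e(T)+b(T)<\eta_q|T|$ for all nonempty $T\subseteq S$, then $\varphi$ extends to a $q$-dicoloring of $D$.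
\end{lemma}

For $O=\emptyset$ this is the definition of $\eta_q$ together with Lemma~\ref{lem:basic}(c). For $q=1$ it is also direct: if a cycle meets $S$ in a nonempty set $T$, the arcs of the cycle that start in $T$ end in $T$ or in $O$, so $e(T)+b(T)\ge|T|=\eta_1|T|$. The strict inequality cannot be relaxed, as the case $q=1$, $O=\emptyset$, $D$ a cycle shows.

In general we do not control the monochromatic paths inside $O$, so we assume the worst: that any two vertices of $O$ of color $c$ are linked by paths of color $c$. This amounts to replacing the vertices of color $c$ by a single vertex $x_c$. Digons between $S$ and $x_c$ may appear, so we leave the class of oriented graphs.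

\begin{definition}
Let $X=\{x_1,\dots,x_q\}$ be a fixed set of \emph{terminals}. A \emph{configuration} is a digraph $H$ with $V(H)=T\sqcup X$ such that $H[T]$ is oriented and no arc has both ends in $X$; digons between $T$ and $X$ are allowed. A \emph{coloring} of $H$ is a map $\psi:V(H)\to[q]$ with $\psi(x_i)=i$ for all $i$; it is \emph{feasible} if it is a dicoloring of $H$. We call $H$ \emph{infeasible} if it has no feasible coloring, and \emph{critical} if it is infeasible, $H-a$ has a feasible coloring for every arc $a$, and every vertex of $T$ is incident with an arc.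
\end{definition}

Every infeasible configuration contains a critical one, with the same terminals and $T\neq\emptyset$: delete arcs as long as the configuration stays infeasible, then delete the isolated vertices of $T$. A monochromatic cycle of color $j$ contains no terminal other than $x_j$.

\begin{proposition}\label{prop:config}
Every critical configuration $H$ satisfies $|A(H)|\ge\eta_q|T|$. If some arc of $H$ is incident with a terminal, then $|A(H)|\ge\eta_q|T|+1$.
\end{proposition}

The hypothesis that $H[T]$ is oriented is needed: for $q=2$, a bidirected triangle on $T$ with no arcs at $X$ has all the other properties of a critical configuration, and it has $6<7\le 3\eta_2$ arcs.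

To apply the definition of $\eta_q$ we must turn $H$ into an oriented graph. We simulate the terminals by a fixed oriented gadget $\Gamma$, in which each terminal is split into an entrance and an exit; this removes the digons. The gadget costs $|A(\Gamma)|$ extra arcs and yields only $|A(H)|\ge\eta_q|T|-|A(\Gamma)|$, which is useless for small $T$. The remedy is to chain many copies of $H$ into one large critical configuration, so that the cost of the gadget is paid once.

\subsection*{Simulating the terminals}

Let $F_1,\dots,F_q$ be disjoint copies of one $(q+1)$-dicritical oriented graph (Lemma~\ref{lem:eta}), and let $u_jv_j$ be the copy in $F_j$ of one fixed arc. Let $\Gamma$ be the union of the digraphs $F_j-u_jv_j$ together with all arcs $u_jv_l$, $j\ne l$. The arcs between different copies all go from a vertex $u_j$ to a vertex $v_l$, and no $u_j$ is a $v_l$, so $\Gamma$ is oriented.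

\begin{lemma}\label{lem:gadget}
\begin{itemize}
\item[(a)] In every $q$-dicoloring of $\Gamma$ there is a monochromatic path from $v_j$ to $u_j$ in $F_j-u_jv_j$ for each $j$, and $v_1,\dots,v_q$ have distinct colors.
\item[(b)] $\Gamma$ has a $q$-dicoloring in which $u_j$ and $v_j$ have color $j$ for each $j$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The paths exist by Lemma~\ref{lem:basic}(a), since $F_j$ is not $q$-dicolorable. If $v_j$ and $v_l$ had the same color for some $j\ne l$, the path from $v_j$ to $u_j$, the arc $u_jv_l$, the path from $v_l$ to $u_l$ and the arc $u_lv_j$ would form a monochromatic cycle.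

(b) Take a $q$-dicoloring of $F_j-u_jv_j$ and permute its colors so that $v_j$ has color $j$; by Lemma~\ref{lem:basic}(a), so has $u_j$. The arcs $u_jv_l$ with $j\ne l$ are not monochromatic, so a monochromatic cycle would lie in one $F_j-u_jv_j$.
\end{proof}

If a cycle meets both a vertex set $T$ and its complement, a \emph{$T$-segment} of the cycle is a subpath $y_1\dots y_m$ ($m\ge1$) inside $T$ whose predecessor and successor on the cycle lie outside $T$; at least one exists.

\begin{lemma}\label{lem:embed}
Every critical configuration $H$ satisfies $|A(H)|+|A(\Gamma)|\ge\eta_q|T|$.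
\end{lemma}

\begin{proof}
Let $D^*$ be the disjoint union of $\Gamma$ and $H[T]$, with an arc $yv_j$ for each arc $yx_j$ of $H$ and an arc $u_jy$ for each arc $x_jy$ of $H$. Each arc $a$ of $H$ has an image $a^*$ in $D^*$, and $|A(D^*)|=|A(H)|+|A(\Gamma)|$. Arcs from $T$ to $\Gamma$ end at some $v_j$ and arcs from $\Gamma$ to $T$ start at some $u_j$, so $D^*$ is oriented.

\emph{$D^*$ is not $q$-dicolorable.} Suppose it has a $q$-dicoloring. By Lemma~\ref{lem:gadget}(a) we may permute the colors so that $v_j$ has color $j$ and there is a path $P_j$ of color $j$ from $v_j$ to $u_j$ in $\Gamma$. The colors on $T$ define a coloring of $H$, which has a monochromatic cycle $Z$. If $Z$ avoids $X$, it is a cycle of $D^*$. If $Z$ contains $x_j$, replacing $x_j$ by $P_j$ gives a cycle of color $j$ in $D^*$. Both are impossible.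

\emph{$D^*-a^*$ is $q$-dicolorable for each arc $a$ of $H$.} Color $\Gamma$ as in Lemma~\ref{lem:gadget}(b) and $T$ by a feasible coloring of $H-a$. A cycle of color $j$ cannot lie in $\Gamma$ or in $T$, so it has a $T$-segment $y_1\dots y_m$. Its predecessor is some $u_l$ and its successor some $v_{l'}$, and both have color $j$, so $l=l'=j$. Then $x_jy_1\dots y_mx_j$ is a monochromatic cycle of $H-a$ (a digon if $m=1$), a contradiction.

By Lemma~\ref{lem:basic}(c), $D^*$ has a $(q+1)$-dicritical subdigraph $F$, which is oriented. It is contained in no $D^*-a^*$, so it contains every arc $a^*$, and hence every vertex of $T$, because no vertex of $T$ is isolated in $H$. This is where criticality of $H$ is used. Therefore $|A(H)|+|A(\Gamma)|\ge|A(F)|\ge\eta_q|V(F)|\ge\eta_q|T|$.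
\end{proof}

\subsection*{Chaining critical configurations}

A disjoint union of copies of $H$ over the same terminals is infeasible but not critical, and a dicritical subdigraph could ignore all copies but one. The next operation makes every copy necessary.

\begin{lemma}\label{lem:chain}
Let $H^1,H^2$ be critical configurations on $T^1\sqcup X$ and $T^2\sqcup X$ with $T^1\cap T^2=\emptyset$, and let $vx_i\in A(H^1)$ and $x_iw\in A(H^2)$. Let $H=H^1*H^2$ be obtained from $H^1\cup H^2$ by deleting $vx_i$ and $x_iw$ and adding the arc $vw$. Then $H$ is a critical configuration on $(T^1\cup T^2)\sqcup X$ with $|A(H)|=|A(H^1)|+|A(H^2)|-1$.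
\end{lemma}

\begin{proof}
Every arc of $H^j$ has an end in $T^j$, so $H^1$ and $H^2$ are arc-disjoint, which gives the count. The only arc between $T^1$ and $T^2$ is $vw$, so $H[T^1\cup T^2]$ is oriented. The vertices $v,w$ are incident with $vw$, and the other vertices of $T^1\cup T^2$ keep their arcs.

\emph{Infeasibility.} Suppose $\psi$ is a feasible coloring of $H$. Its restriction to $T^1\cup X$ is feasible for $H^1-vx_i$ but not for $H^1$, so Lemma~\ref{lem:basic}(a) gives a path of color $i$ from $x_i$ to $v$ in $H^1-vx_i$. Its restriction to $T^2\cup X$ is feasible for $H^2-x_iw$ but not for $H^2$, so there is a path of color $i$ from $w$ to $x_i$ in $H^2-x_iw$. The two paths share only $x_i$, and with $vw$ they form a monochromatic cycle of $H$.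

\emph{Shape of monochromatic cycles.} Let $Z$ be a cycle of color $j$ in some coloring of $H$; it contains at most one terminal. If $Z$ avoids $vw$ and met both $T^1$ and $T^2$, it would pass through one terminal on the way from $T^1$ to $T^2$ and through another on the way back. So
\begin{itemize}
\item[(i)] if $Z$ avoids $vw$, it is a cycle of $H^1-vx_i$ or of $H^2-x_iw$.
\end{itemize}
If $Z$ uses $vw$, then, as no arc goes from $T^2$ to $T^1$, the cycle followed forward from $w$ stays in $T^2$ until it reaches $x_j$, and followed backward from $v$ stays in $T^1$ until it reaches $x_j$. So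
\begin{itemize}
\item[(ii)] if $Z$ uses $vw$, it contains a path from $w$ to $x_j$ in $H^2$ and a path from $x_j$ to $v$ in $H^1$.
\end{itemize}

\emph{Deleting an arc $a$.} In each case we combine colorings $\psi_1$ of $H^1$ and $\psi_2$ of $H^2$, which agree on $X$, and suppose that $Z$ is a monochromatic cycle of $H-a$.

Let $a=vw$. Take $\psi_1$ feasible for $H^1-vx_i$ and $\psi_2$ feasible for $H^2-x_iw$. Then (i) excludes $Z$.

Let $a\in A(H^2)\setminus\{x_iw\}$. Take $\psi_1$ feasible for $H^1-vx_i$ and $\psi_2$ feasible for $H^2-a$. By (i), $Z$ uses $vw$. By Lemma~\ref{lem:basic}(a), $\psi_1(v)=i$, so $Z$ has color $i$, and by (ii) it contains a path from $w$ to $x_i$ in $H^2-a$. The arc $x_iw$ of $H^2-a$ closes it to a monochromatic cycle, contradicting the choice of $\psi_2$.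

Let $a\in A(H^1)\setminus\{vx_i\}$. Take $\psi_1$ feasible for $H^1-a$ and $\psi_2$ feasible for $H^2-x_iw$. By (i), $Z$ uses $vw$. Now $\psi_2(w)=i$, so $Z$ has color $i$ and contains a path from $x_i$ to $v$ in $H^1-a$. The arc $vx_i$ of $H^1-a$ closes it to a monochromatic cycle, contradicting the choice of $\psi_1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:config}]
If no arc is incident with a terminal, then $H[T]$ is a $(q+1)$-dicritical oriented graph by Lemma~\ref{lem:basic}(b), and $|A(H)|\ge\eta_q|T|$.

Otherwise let $a$ be an arc at $x_i$. A feasible coloring of $H-a$ makes some cycle of $H$ through $a$ monochromatic, and this cycle passes through $x_i$. So $H$ has arcs $vx_i$ and $x_iw$ with $v,w\in T$ (possibly $v=w$). Take copies $H^{(1)},H^{(2)},\dots$ of $H$ with common terminals and pairwise disjoint copies of $T$, and let $v^{(N)},w^{(N)}$ be the copies of $v,w$ in $H^{(N)}$. Put $H_1=H^{(1)}$ and $H_{N+1}=H_N*H^{(N+1)}$, formed with the arcs $v^{(N)}x_i$ and $x_iw^{(N+1)}$. The arc $v^{(N+1)}x_i$ survives in $H_{N+1}$, so the construction continues. By Lemma~\ref{lem:chain}, $H_N$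 is critical, with $N|T|$ non-terminal vertices and $N(|A(H)|-1)+1$ arcs. Lemma~\ref{lem:embed} gives
\[
N(|A(H)|-1)+1+|A(\Gamma)|\ge\eta_qN|T| .
\]
Since $\Gamma$ does not depend on $N$, dividing by $N$ and letting $N\to\infty$ yields $|A(H)|-1\ge\eta_q|T|$.
\end{proof}

\begin{example}\label{ex:chain}
Let $T=\{y\}$ and join $y$ by a digon to every terminal. This configuration $H$ is critical: color $i$ on $y$ makes the digon at $x_i$ monochromatic, and becomes feasible once an arc of that digon is deleted. Chaining at $x_1$ gives the cycle $x_1y_1\dots y_Nx_1$ with each $y_j$ joined by digons to $x_2,\dots,x_q$ (Figure~\ref{fig:chain}). For $q=1$ and $F_1$ a triangle, $\Gamma$ is a path on three vertices, the digraph $D^*$ built from $H_N$ is a cycle of length $N+3$, and the second bound of Proposition~\ref{prop:config} holds with equality: $2=\eta_1+1$. For general $q$ that bound reads $2q\ge\eta_q+1$, so $q\le\eta_q\le2q-1$.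
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,every node/.style={circle,draw,inner sep=1pt,minimum size=6.5mm}]
\node (a) at (0,1.3) {$x_1$};
\node (y) at (0,0) {$y$};
\node (b) at (0,-1.3) {$x_2$};
\draw[<->] (a)--(y); \draw[<->] (y)--(b);
\node (c) at (4.5,1.3) {$x_1$};
\node (d) at (4.5,-1.3) {$x_2$};
\node (p) at (3,0) {$y_1$};
\node (r) at (4.5,0) {$y_2$};
\node (s) at (6,0) {$y_3$};
\draw[->] (c)--(p); \draw[->] (p)--(r); \draw[->] (r)--(s); \draw[->] (s)--(c);
\draw[<->] (p)--(d); \draw[<->] (r)--(d); \draw[<->] (s)--(d);
\end{tikzpicture}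
\caption{Two critical configurations for $q=2$, where $x_i$ is precolored $i$ and double arrows are digons. Left: one vertex $y$ and $4$ arcs. Right: three copies chained at $x_1$, with $3(4-1)+1=10$ arcs; the digons force color $1$ on each $y_j$, which makes the cycle $x_1y_1y_2y_3x_1$ monochromatic.}
\label{fig:chain}
\end{figure}

\begin{proof}[Proof of Lemma~\ref{lem:extend}]
Define a configuration $H$ on $S\sqcup X$ with $H[S]=D[S]$, where $yx_c$ is an arc if and only if $y$ has an out-neighbor of color $c$ in $O$, and $x_cy$ is an arc if and only if $y$ has an in-neighbor of color $c$ in $O$. Distinct arcs of $H$ between $y$ and $X$ come from distinct arcs of $D$ between $y$ and $O$. So a subconfiguration on $T\sqcup X$ with $\emptyset\neq T\subseteq S$ has at most $e(T)+b(T)<\eta_q|T|$ arcs, and is not critical by Proposition~\ref{prop:config}. Hence $H$ has a feasible coloring $\psi$.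

Color $D$ by $\psi$ on $S$ and $\varphi$ on $O$. A cycle of color $c$ lies neither in $O$ nor in $S$, so it has an $S$-segment $y_1\dots y_m$, whose predecessor and successor are vertices of $O$ of color $c$. Then $x_cy_1$ and $y_mx_c$ are arcs of $H$, and $x_cy_1\dots y_mx_c$ is monochromatic under $\psi$, a contradiction.
\end{proof}

\section{Proof of superadditivity}\label{sec:super}

\begin{proof}[Proof of Theorem~\ref{thm:super}]
Let $\rho=\sum_i\eta_{q_i}$; by Lemma~\ref{lem:eta} each $\eta_{q_i}$ is positive and finite. Suppose that a $(q+1)$-dicritical oriented graph $D$ has fewer than $\rho|V(D)|$ arcs.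

\emph{A sparse set.} We need a set all of whose subsets are sparse, and we obtain it by minimality. For $S\subseteq V(D)$ let $W(S)$ be the number of arcs with at least one end in $S$. Let $S$ be an inclusion-minimal nonempty set with $W(S)<\rho|S|$; it exists because $V(D)$ has this property. Put $O=V(D)\setminus S$, and for $T\subseteq S$ let $e(T)$ count the arcs of $D[T]$ and $b(T)$ the arcs between $T$ and $O$. The arcs counted by $e(T)+b(T)$ are those that meet $S$ but not $S\setminus T$, so $e(T)+b(T)=W(S)-W(S\setminus T)$. For nonempty $T$ we have $W(S\setminus T)\ge\rho|S\setminus T|$, by minimality if $T\ne S$ and trivially if $T=S$. Hence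
\[
e(T)+b(T)<\rho|S|-\rho|S\setminus T|=\rho|T|\qquad\text{for all nonempty }T\subseteq S .
\]

\emph{Partition.} Since $S\ne\emptyset$ and $D$ is $(q+1)$-dicritical, $D[O]$ has a $q$-dicoloring $\varphi$. Split $[q]$ into blocks $B_1,\dots,B_p$ with $|B_i|=q_i$, let $O_i=\varphi^{-1}(B_i)$, and for $v\in S$ let $b_i(v)$ be the number of arcs between $v$ and $O_i$. Then $\sum_ib_i(T)=b(T)$. Lemma~\ref{lem:partition}, applied to $G=D[S]$ with $c_i=\eta_{q_i}$, gives a partition $S=S_1\cup\dots\cup S_p$ with $e(T)+b_i(T)<\eta_{q_i}|T|$ for all nonempty $T\subseteq S_i$.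

\emph{Extension.} For each $i$, Lemma~\ref{lem:extend} with $q_i$ colors, applied to $D[S_i\cup O_i]$, extends $\varphi|_{O_i}$ to a dicoloring of $D[S_i\cup O_i]$ with colors in $B_i$. The blocks are disjoint, so every vertex with a color in $B_i$ lies in $S_i\cup O_i$, and the union of these dicolorings is a $q$-dicoloring of $D$. This contradicts $\vec\chi(D)=q+1$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:lower}]
Let $q=k-1$, so $o_k(n)\ge\eta_qn$. If $q=2s$, then $\eta_q\ge s\eta_2\ge\frac{7s}3=\frac{7(k-1)}6$. If $q=2s+1$, then $\eta_q\ge s\eta_2+\eta_1\ge\frac{7(q-1)}6+1=\frac{7q-1}6=\frac{7k-8}6$.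
\end{proof}

\section{Sparse dicritical digraphs}\label{sec:upper}

Fix $k\ge3$. We describe an operation that adds $k-1$ vertices and $(k+1)(k-2)$ arcs to a $k$-dicritical digraph with a digon, and starting digraphs for every residue of the order modulo $k-1$. The starting digraphs may be dense, since only boundedly many vertices are involved.

For $\ell\ge2$ let $J_\ell$ consist of a bidirected complete digraph $Q$ on $k-2$ vertices, a disjoint cycle $Z$ of length $\ell$, and digons between all $x\in V(Q)$ and $y\in V(Z)$. For $\ell=2$ this is the bidirected complete digraph on $k$ vertices.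

\begin{lemma}\label{lem:base}
$J_\ell$ is a $k$-dicritical digraph of order $k-2+\ell$ that contains a digon.
\end{lemma}

\begin{proof}
In a dicoloring the $k-2$ colors on $Q$ are distinct and absent from $Z$, and $Z$ needs two colors, so $J_\ell$ is not $(k-1)$-dicolorable. There are no isolated vertices, so by Lemma~\ref{lem:basic}(b) it remains to $(k-1)$-dicolor $J_\ell-a$ for each arc $a$. If $a$ is an arc of $Z$, then $Z-a$ is acyclic; use one color on it and $k-2$ on $Q$. If $a$ joins $x,x'\in V(Q)$, give $x,x'$ one color, since they now span a single arc; $Q$ uses $k-3$ colors and $Z$ two more. If $a$ joins $x\in V(Q)$ and $y\in V(Z)$, use $k-2$ colors on $Q$, give $y$ the color of $x$, and give the acyclic digraph $Z-y$ the last color. Digons exist because $Q$ is nonempty.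
\end{proof}

\begin{lemma}\label{lem:step}
Let $D$ be $k$-dicritical with a digon $\{uv,vu\}$, let $K$ be a disjoint bidirected complete digraph on $k$ vertices, and let $x,y$ be distinct vertices of $K$. Form $D'$ from $D-\{uv,vu\}$ and $K-\{xy,yx\}$ by identifying $x$ with $u$ and adding the digon $\{vy,yv\}$. Then $D'$ is $k$-dicritical, contains a digon, and has $k-1$ more vertices and $(k+1)(k-2)$ more arcs than $D$.
\end{lemma}

The part $K-\{xy,yx\}$ copies the color of $u$ to $y$ when only $k-1$ colors are available, so the new digon plays the role of the old one. For $k=3$ the operation replaces the digon between $u$ and $v$ by a bidirected path with two inner vertices; starting from $J_2$ it produces the bidirected odd cycles, with $2n$ arcs.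

\begin{proof}
The number of arcs grows by $-2+\left(k(k-1)-2\right)+2=(k+1)(k-2)$. Let $R=V(K)\setminus\{x,y\}$, so $|R|=k-2\ge1$. No vertex of $D'$ is isolated: $u$, $y$ and the vertices of $R$ have digons in $K$, $v$ is adjacent to $y$, and the other vertices of $D$ keep their arcs, which exist by Lemma~\ref{lem:basic}(d). We verify the other hypotheses of Lemma~\ref{lem:basic}(b).

\emph{$D'$ is not $(k-1)$-dicolorable.} In a $(k-1)$-dicoloring $\varphi$, the vertices of $R$ have distinct colors, and $u$ and $y$, being joined by digons to all of $R$, both get the one remaining color. Also $\varphi(y)\ne\varphi(v)$. So $\varphi(u)\ne\varphi(v)$, the arcs $uv,vu$ are not monochromatic, and $\varphi$ restricts to a $(k-1)$-dicoloring of $D$, which is impossible.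

\emph{Deleting $a\in A(D)\setminus\{uv,vu\}$.} A $(k-1)$-dicoloring $\varphi$ of $D-a$ has $\varphi(u)\ne\varphi(v)$. Give $y$ the color $\varphi(u)$ and $R$ the other $k-2$ colors, one each. No arc at a vertex of $R\cup\{y\}$ is monochromatic, so a monochromatic cycle would lie in $D-a$.

For the remaining arcs let $\psi$ be a $(k-1)$-dicoloring of $D-uv$. By Lemma~\ref{lem:basic}(a), $\psi(u)=\psi(v)$.

\emph{Deleting an arc $a$ of $K$ with ends $\{s,t\}\ne\{x,y\}$.} Color $K$ with $k-1$ colors so that $s,t$ share a color, all other vertices have colors of their own, and $x$ has color $\psi(u)$; use $\psi$ on $V(D)$. Since $\{s,t\}\neq\{x,y\}$, the color of $y$ differs from $\psi(u)=\psi(v)$, so the arcs $vy,yv$ are not monochromatic. Without these arcs, the two parts of $D'$ share only $u$, so a monochromatic cycle lies in $D-\{uv,vu\}$ or in $K-a$. The first is excluded by $\psi$, and $K-a$ has only one monochromatic arc.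

\emph{Deleting $vy$ or $yv$.} Use $\psi$ on $V(D)$, give $y$ the color $\psi(u)$ and $R$ the other $k-2$ colors. The vertices of $R$ are on no monochromatic arc and $y$ is on only one, the remaining arc between $v$ and $y$. So a monochromatic cycle would lie in $D-\{uv,vu\}$, which $\psi$ excludes.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Put $\tau_k=\frac{(k+1)(k-2)}{k-1}=k-\frac2{k-1}$ and $C_k=\max_{2\le\ell\le k}|A(J_\ell)|$. Write $n\ge k$ as $n=n_0+m(k-1)$ with $n_0\in\{k,\dots,2k-2\}$ and $m\ge0$. Starting from $J_\ell$ with $\ell=n_0-k+2\in\{2,\dots,k\}$ and applying Lemma~\ref{lem:step} $m$ times gives a $k$-dicritical digraph of order $n$ with $|A(J_\ell)|+\tau_k(n-n_0)\le\tau_kn+C_k$ arcs.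
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $\beta_k=\frac{7(k-1)}6$ for odd $k\ge3$, $\beta_k=\frac{7k-8}6$ for even $k\ge6$, and $\beta_4=\frac{10}3+\frac1{51}$. By Corollary~\ref{cor:lower} and Theorem~\ref{thm:HPR}, $o_k(n)\ge\beta_kn-1$ for all $k\ge3$ and all $n$, including those with $o_k(n)=+\infty$. By \eqref{eq:trivial} and Proposition~\ref{prop:upper}, $0<d_k(n)\le\tau_kn+C_k$ for $n\ge k$. Hence
\[
\liminf_{n\to\infty}\frac{o_k(n)}{d_k(n)}\ge\lim_{n\to\infty}\frac{\beta_kn-1}{\tau_kn+C_k}=\frac{\beta_k}{\tau_k}.
\]
For $k\ne4$, $\beta_k/\tau_k=\beta_k(k-1)/((k+1)(k-2))$ is the value $\lambda_k$ in the statement, and both formulas tend to $\frac76$ as $k\to\infty$. For $k=4$ we have $\tau_4=\frac{10}3$ and $\beta_4/\tau_4=1+\frac3{510}=\frac{171}{170}=\lambda_4$.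

For the uniform bounds put $q=k-1$, so that $(k+1)(k-2)=q^2+q-2>0$. If $k$ is odd, $\lambda_k=\frac{7q^2}{6(q^2+q-2)}$, and $\lambda_k\ge\frac{28}{27}$ is equivalent to
\[
189q^2-168(q^2+q-2)=21(q-4)^2\ge0 .
\]
If $k\ge6$ is even, $\lambda_k=\frac{(7q-1)q}{6(q^2+q-2)}$, and $\lambda_k\ge\frac{85}{84}$ is equivalent to
\[
84(7q^2-q)-510(q^2+q-2)=6(13q^2-99q+170)=6(q-5)(13q-34)\ge0,
\]
which holds for $q\ge5$.

In all cases $\lambda_k\ge\frac{171}{170}=1+\frac1{170}>1+\frac1{171}$. Since the lower limit of $o_k(n)/d_k(n)$ exceeds $1+\frac1{171}$, we have $o_k(n)>\left(1+\frac1{171}\right)d_k(n)$ for all $n\ge n_0(k)$. This proves Theorem~\ref{thm:main}, and with it the conjecture of Kostochka and Stiebitz. \qed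

\begin{thebibliography}{9}

\bibitem{HPR}
Fr\'ed\'eric Havet, Lucas Picasarri-Arrieta, Cl\'ement Rambaud,
\emph{On the minimum number of arcs in $4$-dicritical oriented graphs},
WG 2023, LNCS 14093; arXiv:2306.10784 (2023).

\end{thebibliography}
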